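# Separating two vertices by friendly partitions in digraphs of out-degree three

## 1. Counting friendly partitions when every arc is dominated

Each of $n$ pupils names $d$ classmates. We want to divide the pupils into at least two groups so that every pupil finds at least one of the named classmates in their own group. In how many ways can this be done, if the naming is as unfavorable as possible? Does the number of ways have to grow with $n$?

Throughout, digraphs are finite, without loops and without two arcs in the same direction between the same vertices. Both $u\to v$ and $v\to u$ may be present; such a pair is a directed cycle of length $2$, which we call a *digon* $\{u,v\}$. We write $N(x)$ and $N^-(x)$ for the sets of out-neighbors and in-neighbors of $x$, and $d(x)=|N(x)|$.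

**Definition (friendly partition).** A partition of the vertex set $V$ of a digraph is *friendly* if every vertex has an out-neighbor in its own part. It is *non-trivial* if it has at least two nonempty parts. For $d\ge1$ and $n\ge d+1$, let $t(d,n)$ be the minimal number of non-trivial friendly partitions that a digraph with $n$ vertices, all of out-degree exactly $d$, can have.

Following out-neighbors inside a part, one must eventually repeat a vertex, so each part of a friendly partition contains a directed cycle. In particular each part has at least two vertices. Hence the complete digraph on $3$ vertices, which has out-degree $2$, has no non-trivial friendly partition, and $t(2,3)=0$. On $4$ vertices the only digraph with out-degree $3$ is the complete one. Its non-trivial friendly partitions are the partitions into two pairs, so $t(3,4)=3$.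

Two questions are posed as open in Josef Minařík, Shay Moran, Michael Skotnica, "How Expressive Are Friendly School Partitions?", arXiv:2203.10772 (2022): (a) is $\lim_{n\to\infty}t(3,n)=\infty$? (b) is $\lim_{n\to\infty}t(d,n)=\infty$ for some fixed $d$? We shall prove that the answer to both is yes, and that in (b) the limit is infinite exactly when $d\ge3$.

To produce friendly partitions it is enough to produce two disjoint pieces, by the following lemma.

**Lemma 1 (extension).** Let $G=(V,E)$ be a digraph with minimum out-degree at least $1$. Let $U,W\subseteq V$ be disjoint nonempty sets such that each vertex of $U$ has an out-neighbor in $U$ and each vertex of $W$ has an out-neighbor in $W$. Then $G$ has a friendly partition into two parts, one containing $U$ and the other containing $W$.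

*Proof.* Among all pairs of disjoint sets $U^*\supseteq U$, $W^*\supseteq W$ with the same property, choose one with $|U^*\cup W^*|$ maximal, and let $R=V\setminus(U^*\cup W^*)$. If some $v\in R$ had an out-neighbor in $U^*$, we could add $v$ to $U^*$; likewise for $W^*$. So all out-neighbors of vertices of $R$ lie in $R$. If $R\ne\emptyset$, every vertex of $R$ has an out-neighbor in $R$, and $U^*\cup R$, $W^*$ is a larger pair, a contradiction. So $R=\emptyset$. $\square$

Thomassen's theorem says that each directed graph with minimum out-degree $3$ contains two vertex-disjoint directed cycles. With Lemma 1 this gives $t(3,n)\ge1$ for all $n\ge4$. We shall not need Thomassen's theorem.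

If we had many disjoint cycles instead of two, we could distribute them over two groups in many ways. In one special case this is easy to arrange.

**Definition (domination).** A vertex $z$ *dominates* $p$ if $z\to p$. For distinct vertices $p,q$ let $c(p,q)$ be the number of vertices that dominate both $p$ and $q$. An arc $u\to w$ is *dominated* if $c(u,w)\ge1$.

For example, in the complete digraph on $4$ vertices every arc $u\to w$ has $c(u,w)=2$. Disjoint unions of copies of it also have all arcs dominated.

**Proposition 1.** Let $G$ have $n\ge4$ vertices, all of out-degree $3$, and suppose that every arc of $G$ is dominated. Then $G$ has at least $2^{\lceil n/7\rceil-1}-1$ non-trivial friendly partitions.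

*Proof.* Every vertex $w$ has an in-neighbor: if $N^-(w)=\emptyset$, then any arc $w\to w_1$ would have $c(w,w_1)=0$. Now fix $w$ and let $u\in N^-(w)$. The arc $u\to w$ is dominated, so some vertex $z$ has $z\to u$ and $z\to w$. Thus $u$ has an in-neighbor $z$ inside $N^-(w)$. Hence the nonempty set $N^-(w)$ has minimum in-degree at least $1$ within itself, and walking backward we find a directed cycle inside $N^-(w)$.

Form an undirected graph on $V$ by joining $w$ and $w'$ whenever $N^-(w)\cap N^-(w')\ne\emptyset$. A vertex $z$ in the intersection dominates both, so each $z$ accounts for at most $\binom32=3$ edges, and there are at most $3n$ edges. Turán's theorem gives an independent set of size at least $n^2/(2m+n)$ in a graph with $n$ vertices and $m$ edges; here this is at least $n/7$. So there are $q=\lceil n/7\rceil$ vertices with pairwise disjoint in-neighborhoods, and hence $q$ pairwise disjoint directed cycles.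

Each of the $2^{q-1}-1$ divisions of these cycles into two nonempty groups extends, by Lemma 1, to a friendly partition into two parts. The division can be read off from the partition, so different divisions give different partitions. $\square$

What changes in general is that some arc may be undominated.

## 2. Contracting an undominated arc, and the need for separation

Take $V=\mathbb Z_n$ with $n\ge6$ and $i\to i+1,i+2,i+3$. The in-neighbors of $i$ are $i-3,i-2,i-1$, and those of $i+3$ are $i,i+1,i+2$. These six residues are distinct, so the arc $i\to i+3$ is undominated and Proposition 1 does not apply. An undominated arc, however, can be contracted without lowering any other out-degree.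

**Definition (contraction).** Let $u\to w$ be an arc of a digraph $D$ with vertex set $V$. The digraph $D/uw$ has vertex set $V\setminus\{u\}$ and out-neighborhoods $N'$ given as follows.

- $N'(w)=N(w)$ if $u\notin N(w)$, and $N'(w)=\emptyset$ if $u\in N(w)$.
- For $z\ne u,w$: $N'(z)=N(z)$ if $u\notin N(z)$, and $N'(z)=(N(z)\setminus\{u\})\cup\{w\}$ if $u\in N(z)$.

So arcs into $u$ are redirected to $w$, arcs out of $u$ are forgotten, and when $\{u,w\}$ is a digon, $w$ loses all its out-arcs. For $z\ne u,w$ the out-degree of $z$ drops by exactly $1$ if $z$ dominates both $u$ and $w$, and is unchanged otherwise.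

In the example with $n=7$, contracting $0\to3$ leaves $N'(3)=\{4,5,6\}$ and changes $N(4),N(5),N(6)$ to $\{5,6,3\},\{6,3,1\},\{3,1,2\}$. All out-degrees remain $3$. In the complete digraph on $\{1,2,3,4\}$, contracting $1\to2$ leaves $2$ with no out-arcs, and $3$ and $4$ with out-degree $2$.

Suppose $G$ has out-degree $3$ and an undominated arc $u\to w$. We shall see below that friendly partitions of the contracted digraph lift to $G$ when $u$ is put in the part of $w$. But every partition obtained this way keeps $u$ and $w$ together. To gain even one new partition we need a friendly partition of $G$ that separates $u$ from $w$, and this is the crux of the matter.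

> **Theorem 1.** Let $G$ be a finite digraph (no loops, no parallel arcs) with minimum out-degree at least $3$, and let $a\ne b$ be vertices. Then $G$ has a friendly partition into two parts with $a$ and $b$ in different parts.

> **Theorem 2.** (i) For all $d\ge3$, $n\ge d+1$: $t(d,n)\ge\lceil\log_2n\rceil$; hence $\lim_{n\to\infty}t(d,n)=\infty$ for every $d\ge3$.
> (ii) Stronger: $t(d,n)\ge n-21$ for all $d\ge3$, $n\ge d+1$.
> (iii) $t(1,n)=0$ for $n\ge2$ and $t(2,n)=0$ for $n\ge3$.
> So $\lim_{n\to\infty}t(d,n)=\infty$ if and only if $d\ge3$.

In particular (a) and (b) are both answered by yes. We first derive Theorem 2 from Theorem 1; the rest of the lecture proves Theorem 1.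

**Reduction to $d=3$.** This step lets us work with one out-degree. Let $G$ have out-degree $d\ge3$, and keep three out-arcs at every vertex. A friendly partition of the smaller digraph is friendly for $G$. So $t(d,n)\ge t(3,n)$ for $n\ge d+1$.

**Proof of (i).** Separation gives a count by labels. Let $\mathcal F$ be the set of friendly partitions of $G$ into exactly two parts, and label the two parts of each one by $0$ and $1$. Each vertex gets a vector in $\{0,1\}^{\mathcal F}$. By Theorem 1, distinct vertices get distinct vectors. So $n\le2^{|\mathcal F|}$, and $G$ has at least $\lceil\log_2n\rceil$ non-trivial friendly partitions.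

**Proof of (ii).** Here we combine separation with the easy case of Section 1. Write $f(n)=t(3,n)$. By (i), $f(n)\ge1$ for $n\ge4$. We claim that for $n\ge5$
$$f(n)\ \ge\ \min\{\,f(n-1)+1,\ 2^{\lceil n/7\rceil-1}-1\,\}.\tag{1}$$
Let $G$ have $n\ge5$ vertices and out-degree $3$. If every arc is dominated, Proposition 1 gives the second term. Otherwise let $u\to w$ be an arc with $c(u,w)=0$. If $w\not\to u$, let $G'=G/uw$. If $w\to u$, let $G'$ be $G/uw$ with $w$ given three arbitrary out-neighbors in $V\setminus\{u,w\}$, a set of $n-2\ge3$ vertices. In both cases $G'$ has $n-1\ge4$ vertices and out-degree $3$, because no vertex dominates both $u$ and $w$.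

Take a friendly partition of $G'$ and put $u$ into the part of $w$. The result is friendly for $G$:

- $u$ has $u\to w$;
- if $w\to u$, then $w$ is served by $u$; if $w\not\to u$, then $w$ has the same out-neighborhood in $G'$ and in $G$;
- another vertex $z$ has an out-neighbor $y$ in its part of the partition of $G'$; either $y\in N(z)$, or $y=w$ and $u\in N(z)$, and $u$ is in the part of $w$.

This map is injective, preserves non-triviality, and keeps $u,w$ together. By Theorem 1, $G$ also has a friendly partition separating $u$ and $w$. So $G$ has at least $f(n-1)+1$ non-trivial friendly partitions, and (1) holds.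

Now we prove $f(n)\ge n-21$ by induction. For $4\le n\le22$ it holds since $f(n)\ge1$. Let $n\ge23$ and $q=\lceil n/7\rceil\ge4$. Then $2^{q-1}-1\ge7q-21$: at $q=4$ both sides are $7$, and raising $q$ by one adds $2^{q-1}\ge8>7$ on the left. So $2^{q-1}-1\ge7q-21\ge n-21$. Also $f(n-1)+1\ge(n-1-21)+1=n-21$. By (1), $f(n)\ge n-21$. With the reduction to $d=3$ this proves (ii).

**Proof of (iii).** Small out-degree leaves no room for two disjoint cycles. For $d=1$ take a directed $n$-cycle: each part of a friendly partition contains a directed cycle, and the only one uses all vertices. For $d=2$ take the complete digraph on $\{1,2,3\}$ and let every $j\in\{4,\dots,n\}$ have out-neighbors $1,2$. The vertices $j\ge4$ have in-degree $0$, so all directed cycles lie inside $\{1,2,3\}$. Each has at least two vertices, so no two are disjoint, and there is no non-trivial friendly partition. $\square$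

## 3. Dominated arcs, vertices of out-degree two, and sinks

We turn to Theorem 1. It is natural to contract here too, by induction on $|V|$. Contraction can create vertices without out-arcs, so we set up the language to allow them.

**Definition (stable set, instance, splitting).** A *sink* is a vertex with no out-neighbors. A set $U\subseteq V$ is *stable* if every non-sink $x\in U$ has an out-neighbor in $U$. An *instance* $(D;a,b)$ is a digraph $D$ with two vertices $a\ne b$. It *splits* if there are disjoint stable sets $U\ni a$ and $W\ni b$; we also say that $U,W$ split $D$.

For example, a sink alone is a stable set, and so is the vertex set of a path ending at a sink. Therefore an instance splits whenever there are two disjoint paths, one starting at $a$ and one at $b$, both ending at sinks. In a digraph without sinks of minimum out-degree at least $1$, splitting means, by Lemma 1, exactly that some friendly partition into two parts separates $a$ and $b$.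

For a contraction $D/uw$ let $\varphi(u)=w$ and $\varphi(x)=x$ for $x\ne u$. If $\{u,w\}\ne\{a,b\}$, then $\varphi(a)\ne\varphi(b)$ and $(D/uw;\varphi(a),\varphi(b))$ is an instance.

**Lemma 2.** If $\{u,w\}\ne\{a,b\}$ and $(D/uw;\varphi(a),\varphi(b))$ splits, then $(D;a,b)$ splits.

*Proof.* We show that if $U'$ is stable in $D/uw$, then $U=\varphi^{-1}(U')$ is stable in $D$. This suffices, since preimages of disjoint sets are disjoint. Note that $u\in U$ if and only if $w\in U$. Let $x\in U$ be a non-sink of $D$.

- If $x=u$, then $w\in U$ and $u\to w$.
- If $x=w$, then $u\in U$. If $u\in N(w)$ we are done. Otherwise $N'(w)=N(w)\ne\emptyset$, so $w$ has an out-neighbor $y\in N(w)\cap U'$, and $y\in U$.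
- If $x\ne u,w$, then $N'(x)\ne\emptyset$, so there is $y\in N'(x)\cap U'$. Either $y\in N(x)$, and $y\in U$; or $y=w$ and $u\in N(x)$, and then $u\in U$. $\square$

So an induction for Theorem 1 could contract some arc $u\to w$ with $\{u,w\}\neq\{a,b\}$. If the arc is undominated and not in a digon, all out-degrees survive, and the induction works. If it is dominated, the vertices dominating both ends may drop to out-degree $2$. The induction hypothesis would then have to allow a vertex of out-degree $2$, and with such a vertex the statement is false. Indeed, let $V=\{a,b,w,y_1,y_2\}$ with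
$$a\to b,w;\quad b\to a,y_1,y_2;\quad w\to b,y_1,y_2;\quad y_1\to a,w,y_2;\quad y_2\to a,w,y_1.$$
All out-degrees are $3$ except $d(a)=2$. Suppose a friendly partition has $a$ in the part $A$ and $b\notin A$. Then $w\in A$ because of $a$, and then some $y_i\in A$ because of $w$. The part containing $b$ must contain an out-neighbor of $b$, and only $y_{3-i}$ is left. But all out-neighbors $a,w,y_i$ of $y_{3-i}$ lie in $A$, a contradiction. So $a$ and $b$ cannot be separated: Theorem 1 is sharp in that it fails if a single vertex is allowed out-degree $2$.

Two observations get past this point.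

The first is a count. For distinct $p,q$ let $\sigma(p,q)\in\{0,1,2\}$ be the number of arcs between $p$ and $q$, and let $s(p,q)=c(p,q)-\sigma(p,q)$. Each vertex $z$ dominates both members of $\binom{d(z)}2$ pairs and sends out $d(z)$ arcs, so
$$\sum_{\{p,q\}}s(p,q)=\sum_z\Big(\tbinom{d(z)}2-d(z)\Big).\tag{2}$$
A vertex contributes $0$ if $d(z)\in\{0,3\}$ and $-1$ if $d(z)=2$. If a minimal counterexample resists every contraction strongly enough that $c\ge\sigma$ on every pair except $\{a,b\}$, then (2) forces equality almost everywhere, and the structure becomes very rigid.

The second tells us how to get $c\ge2$ on digons. When a digon $\{u,w\}$ is contracted, $w$ becomes a sink. If $c(u,w)=1$, the one vertex whose out-degree drops has an arc to this sink. So a vertex of out-degree $2$ is harmless for our purposes if it sees a sink, provided we can prove the right theorem about digraphs with sinks. This suggests the following class.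

**Definition (class $\mathcal S$).** $\mathcal S$ is the class of instances $(D;a,b)$ such that

- some sink is reachable from $\{a,b\}$ (a trivial path is allowed);
- every non-sink has out-degree at least $3$, except that at most one non-sink $x_0$ may have $d(x_0)=2$, and in that case $N(x_0)$ contains a sink.

"At most one" cannot be relaxed to two. Let $V=\{a,b,t\}$ with $a\to b,t$ and $b\to a,t$. A stable set containing $a$ but not $b$ contains $t$, and so does one containing $b$ but not $a$; so the instance does not split.

We shall use Menger's theorem in the following form. For vertex sets $S,T$, an *$S$–$T$ path* is a directed path that starts in $S$, ends in $T$ and has no vertex of $T$ before its end; a single vertex of $S\cap T$ counts. If no single vertex lies on all $S$–$T$ paths, then there are two vertex-disjoint $S$–$T$ paths. When $S$ has just two elements, one of the two paths starts at each of them.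

## 4. Splitting when a sink is reachable

**Theorem A.** Every instance in $\mathcal S$ splits.

*Proof.* Suppose not. Call a non-splitting member of $\mathcal S$ with the minimum possible $|V|$ an *m.c.e.*, and let $(D;a,b)$ be one. The symbol $x_0$ always denotes the vertex of out-degree $2$, if it exists.

**Step A1: $a$ and $b$ are not sinks.** This removes the degenerate start. If $a$ is a sink, take $U=\{a\}$ and $W=V\setminus\{a\}$. Every non-sink in $W$ has at least two out-neighbors, so one in $W$, and $D$ splits. The same argument works for $b$.

**Step A2: for every non-sink $w$, some sink is reachable from $\{a,b\}\setminus\{w\}$ in $D-w$.** This says that no non-sink is a bottleneck, and we shall use it constantly. Let $A$ be the set of vertices reachable from $\{a,b\}\setminus\{w\}$ in $D-w$, and suppose $A$ contains no sink. Let $D'$ be $D[A\cup\{w\}]$ with $w$ made a sink. Out-neighbors in $D$ of vertices of $A$ lie in $A\cup\{w\}$, so vertices of $A$ keep their out-neighborhoods. Also $a,b\in A\cup\{w\}$.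

We check that $D'\in\mathcal S$ and that $D'$ is smaller. Some sink $s$ is reachable from $\{a,b\}$ in $D$, and such a path uses $w$, since otherwise $s\in A$. Take its part up to $w$: the vertices before $w$ lie in $A$, so the sink $w$ is reachable in $D'$. Next, $x_0\notin A$: the vertex $x_0$ has a sink as out-neighbor, this sink is not the non-sink $w$, and it would lie in $A$. So all vertices of $A$ have out-degree at least $3$. Finally $s\notin A\cup\{w\}$.

Hence $D'$ splits into $U'\ni a$ and $W'\ni b$. If $w\notin U'\cup W'$, both are stable in $D$, a contradiction. Otherwise suppose $w\in U'$ (the case $w\in W'$ is symmetric). Let $Q$ be a path from $w$ to $s$ in $D$. No vertex of $Q-w$ lies in $A$, since otherwise $s\in A$. So $U'\cup V(Q)$ is disjoint from $W'\subseteq A$. It is stable in $D$: vertices of $Q$ other than $s$ have the next vertex of $Q$, and the remaining vertices of $U'$ lie in $A$ and have an out-neighbor in $U'$. And $W'$ is stable in $D$. So $D$ splits, a contradiction.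

**Step A3: all vertices are reachable from $\{a,b\}$, and there is exactly one sink $t$.** This step reduces to one target. Let $R$ be the set of reachable vertices. Vertices of $R$ have all their out-neighbors in $R$, so $(D[R];a,b)\in\mathcal S$, and stable sets of $D[R]$ are stable in $D$. So $D[R]$ does not split, and minimality gives $R=V$.

Suppose the set $T$ of sinks has at least two elements. We claim that no single vertex $w$ lies on all $\{a,b\}$–$T$ paths. A non-sink $w$ is excluded by Step A2. If $w$ is a sink, take a path from $\{a,b\}$ to another sink; $w$ has no out-arcs, so it is not an earlier vertex of this path, and the path avoids $w$. By Menger there are two disjoint paths from $a$ and $b$ to sinks. Their vertex sets split $D$, a contradiction.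

**Step A4: we may assume that every non-sink other than $x_0$ has out-degree exactly $3$, and that $a\to b$ and $b\to a$.** This prepares the count (2) and makes $\{a,b\}$ a digon.

First, let $d(w)\ge4$ and delete an arc at $w$. No new sink arises, so sets that split the new digraph also split $D$; hence it does not split. By Step A2 a sink is reachable along a path avoiding $w$, so it is still reachable. Since $d(w)\ge 4$, we have $w\ne x_0$, and $x_0$ keeps its arc to a sink. So the new instance is again an m.c.e. Repeat until no out-degree exceeds $3$.

Now suppose $a\not\to b$. If $d(a)=3$, replace some arc $a\to x$ by $a\to b$. If $d(a)=2$, add $a\to b$; then $a$ has out-degree $3$. Suppose $U\ni a$, $W\ni b$ split the new digraph. Since $b\notin U$, the vertex $a$ uses an old arc, so $U,W$ split $D$, a contradiction. By Step A2 with $w=a$, a sink is reachable along a path avoiding $a$, so it stays reachable. Thus the new instance is again an m.c.e. Treat $b$ likewise; this does not affect $a\to b$.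

Steps A1–A3 hold for every m.c.e., hence for the one we now have.

**Step A5: no vertex dominates both $a$ and $b$.** This gives $s(a,b)=-2$ in the count. Suppose $z\to a$ and $z\to b$; so $z\ne a,b$. Let $D_1$ be $D$ with $z$ made a sink. We show that no single vertex $w$ lies on all $\{a,b\}$–$\{t,z\}$ paths of $D_1$.

- If $w=t$: by Step A3 there is a path from $\{a,b\}$ to $z$ in $D$. It avoids the sink $t$, and it is a path of $D_1$.
- If $w=z$: by Step A2 applied to $z$ there is a path to $t$ avoiding $z$.
- Otherwise $w$ is a non-sink of $D$. Step A2 gives a path to $t$ in $D-w$. Cut it at $z$ if it meets $z$; we get a path of $D_1$ to $t$ or $z$ avoiding $w$.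

By Menger there are two disjoint paths, whose vertex sets $U\ni a$ and $W\ni b$ are stable in $D_1$. They are stable in $D$ too: only $z$ needs attention, and if $z\in U$ then $z\to a\in U$, while if $z\in W$ then $z\to b\in W$. So $D$ splits, a contradiction.

**Step A6: if $u\to w$, $w\ne t$, $w\not\to u$ and $\{u,w\}\ne\{a,b\}$, then $c(u,w)\ge1$.** This gives $s\ge0$ for single arcs not ending in $t$. Suppose $c(u,w)=0$. In $D/uw$ all remaining out-degrees are as in $D$. If $x_0\ne u$ exists, it still has its arc to $t$, since $t\ne u$. By Step A2 there is a path to $t$ in $D-u$ from $\{a,b\}\setminus\{u\}$; its arcs and its starting vertex survive in $D/uw$, so $t$ is reachable. Thus $D/uw\in\mathcal S$ is smaller and splits. By Lemma 2, $D$ splits, a contradiction.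

**Step A7: arcs into $t$.** We contract such arcs to find even more domination. Let $u\to t$. By Step A1, $\{u,t\}\ne\{a,b\}$. In $D/ut$ the vertex $t$ is still a sink, and it is reachable by Step A2 applied to $u$. Each vertex dominating both $u$ and $t$ loses one from its out-degree and keeps an arc to $t$; other out-degrees are unchanged. By minimality and Lemma 2, $D/ut\notin\mathcal S$. Hence:

- if there is no $x_0$, then $c(u,t)\ge2$ for every $u\in N^-(t)$, since with $c(u,t)\le1$ at most one vertex would have out-degree $2$, with an arc to the sink $t$;
- if $x_0$ exists, then $c(x_0,t)\ge2$ by the same argument with $u=x_0$, since contraction removes $x_0$; and $c(u,t)\ge1$ for all $u\in N^-(t)$, since for $u\ne x_0$ with $c(u,t)=0$ the only vertex of out-degree $2$ would be $x_0$, which keeps its arc to $t$.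

**Step A8: if $\{u,w\}\ne\{a,b\}$ is a digon, then $c(u,w)\ge2$.** This gives $s\ge0$ for digons. Let $D_2=D/uw$. A non-sink of $D$ other than $u,w$ keeps out-degree at least $2-1=1$, so the sinks of $D_2$ are exactly $t$ and $w$. By Lemma 2, $D_2$ does not split. So there are no two disjoint paths from $\{\varphi(a),\varphi(b)\}$ to $\{t,w\}$ in $D_2$, and by Menger some vertex $y$ lies on all such paths.

Suppose $y\ne t,w$. Step A2 gives a path to $t$ in $D-y$. Cut it at its first vertex in $\{u,w\}$, if there is one, and in that case read this last vertex as $w$. The result is a path of $D_2$ from $\{\varphi(a),\varphi(b)\}$ to $t$ or $w$ that avoids $y$, which is impossible. Suppose $y=t$. By Step A3 there is a path in $D$ from $\{a,b\}$ to a first vertex in $\{u,w\}$; it avoids the sink $t$ and gives a path of $D_2$ to $w$ avoiding $t$, which is impossible. So $y=w$.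

Let $A$ be the set of vertices reachable in $D_2-w$ from $\{\varphi(a),\varphi(b)\}\setminus\{w\}$. Then $t\notin A$. Hence $x_0\notin A$: if $x_0\in A$, then $x_0\ne u,w$, and $x_0$ still has its arc to $t$, so $t\in A$. Let $D_3=D_2[A\cup\{w\}]$; it contains $\varphi(a)$ and $\varphi(b)$. Out-neighborhoods in $D_2$ of vertices of $A$ lie in $A\cup\{w\}$, and $A$ contains no sink of $D_2$, so stable sets of $D_3$ are stable in $D_2$. Hence $D_3$ does not split. The sink $w$ is reachable in $D_3$: the path to $w$ found above has all its earlier vertices in $A$. Each $x\in A$ has out-degree $3$ in $D_3$, or out-degree $2$ with an arc to $w$ if it dominates both $u$ and $w$ in $D$. So if $c(u,w)\le1$, then $D_3\in\mathcal S$. It has fewer vertices than $D$, so it splits, a contradiction.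

**Step A9: the count.** We now compare with (2). Every pair other than $\{a,b\}$ has $s\ge0$: this is clear if $\sigma=0$; for $\sigma=1$ it is Step A6 or, if the arc ends in $t$, Step A7; for $\sigma=2$ it is Step A8. And $s(a,b)=-2$ by Steps A4 and A5. Note also that $N^-(t)\ne\emptyset$, since $t$ is reachable and $t\notin\{a,b\}$.

*There is no $x_0$.* The right side of (2) is $0$, so the pairs other than $\{a,b\}$ have total $2$. For $u\in N^-(t)$ we have $s(u,t)=c(u,t)-1\ge1$ by Step A7. The at least two vertices that dominate both $u$ and $t$ lie in $N^-(t)\setminus\{u\}$, so $|N^-(t)|\ge3$. The pairs $\{u,t\}$ with $u\in N^-(t)$ thus contribute at least $3$, a contradiction.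

*$x_0$ exists.* The right side of (2) is $-1$, so the pairs other than $\{a,b\}$ have total $1$. Since $s(x_0,t)=c(x_0,t)-1\ge1$, all pairs other than $\{a,b\}$ and $\{x_0,t\}$ have $s=0$. Let $X=N^-(t)\ni x_0$. We first show
$$N(u)\subseteq X\cup\{t\}\qquad(u\in X).\tag{3}$$
Let $u\in X$ and $p\in N(u)\setminus\{t\}$. Then $u$ dominates both $p$ and $t$, so $c(p,t)\ge1$. If $p\ne x_0$, then $s(p,t)=0$ gives $\sigma(p,t)=c(p,t)\ge1$, and so $p\to t$ as $t$ is a sink. If $p=x_0$, then $p\to t$ anyway. So $p\in X$.

Next, there are two disjoint $\{a,b\}$–$X$ paths. Otherwise a vertex $w$ lies on all of them. Such paths exist, and none contains the sink $t\notin X$, so $w\ne t$. Every path from $\{a,b\}$ to $t$ passes through $X$ just before $t$, so it begins with an $\{a,b\}$–$X$ path and contains $w$. This contradicts Step A2.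

Let $P_1,P_2$ be disjoint $\{a,b\}$–$X$ paths and let $x_i$ be the end of $P_i$; it is the only vertex of $P_i$ in $X$. By (3), $N(x_0)=\{t,y\}$ with $y\in X$. Choose $i$ with $x_i\ne y$, which is possible as $x_1\ne x_2$, and let $j\ne i$. The set $V(P_i)\cup\{t\}$ is stable, because $x_i\to t$. The set $V(P_j)\cup(X\setminus\{x_i\})$ is stable as well: vertices of $P_j$ before $x_j$ have the next vertex; a vertex $z\in X\setminus\{x_0,x_i\}$ has out-degree $3$ and by (3) two out-neighbors in $X$, at least one of them different from $x_i$; and if $x_0\ne x_i$, then $x_0\to y\in X\setminus\{x_i\}$. The two sets are disjoint, and each contains one of $a,b$. So $D$ splits, a contradiction. $\square$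

## 5. Splitting when there is no sink

**Theorem B.** If every vertex of $D$ has out-degree at least $3$, then $(D;a,b)$ splits for all $a\ne b$.

*Proof.* Take a counterexample with $|V|$ minimal. As in Step A4, and more simply since there are no sinks, deleting an arc at a vertex of out-degree at least $4$ gives a counterexample with the same $|V|$. Then replacing an arc $a\to x$ by $a\to b$ if $a\not\to b$, and likewise at $b$, also gives one, since in a splitting of the new digraph $a$ and $b$ do not use the arcs between them. So we may assume that all out-degrees are exactly $3$ and that $a\to b$, $b\to a$. All vertices are reachable from $\{a,b\}$, since otherwise the subdigraph induced by the reachable ones is a smaller counterexample. Let $W_0=V\setminus\{a,b\}$.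

**Step B1: no vertex $z$ dominates both $a$ and $b$.** This again gives $s(a,b)=-2$. Suppose $z\to a,b$, and make $z$ a sink. It is reachable (cut a path at $z$) and all other out-degrees are $3$, so the new instance is in $\mathcal S$ and splits into $U\ni a$, $W\ni b$ by Theorem A. These sets are stable in $D$: if $z\in U$ then $z\to a\in U$, and if $z\in W$ then $z\to b\in W$. So $D$ splits, a contradiction.

**Step B2: there is no digon $\{a,u\}$ with $u\ne b$, and no digon $\{b,u\}$ with $u\ne a$.** This controls the arcs at $a$ and $b$. If $\{a,u\}$ is a digon with $u\ne b$, then $\{a,u\}$ is stable. So is $V\setminus\{a,u\}\ni b$, since each of its vertices has three out-neighbors, at most two of them in $\{a,u\}$. So $D$ splits. The same works for $b$.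

**Step B3: if $u\to w$, $w\not\to u$, $\{u,w\}\ne\{a,b\}$, then $c(u,w)\ge1$.** If $c(u,w)=0$, then $D/uw$ has all out-degrees $3$ and is smaller, so it splits, and by Lemma 2 so does $D$.

**Step B4: if $\{u,w\}\ne\{a,b\}$ is a digon, then $c(u,w)\ge2$.** Here Theorem A pays off. If $c(u,w)\le1$, then $D/uw$ has the sink $w$. It is reachable, by following a path of $D$ to its first vertex in $\{u,w\}$. All other vertices have out-degree $3$, except at most one of out-degree $2$, which has an arc to $w$. So $D/uw\in\mathcal S$ splits by Theorem A, and $D$ splits by Lemma 2.

**Step B5: the count leaves two units, and we locate them.** By Steps B3 and B4, $s\ge0$ for all pairs except $\{a,b\}$, and $s(a,b)=-2$. The right side of (2) is $0$, so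
$$\sum_{\{p,q\}\ne\{a,b\}}s(p,q)=2.\tag{4}$$
For a vertex $w$ put $i(w)=|N^-(w)|$. Each in-neighbor of $w$ dominates $w$ and two other vertices, so $\sum_{u\ne w}c(u,w)=2i(w)$. Also $\sum_{u\ne w}\sigma(u,w)=i(w)+3$. Hence
$$i(w)-3=\sum_{u\ne w}s(u,w).\tag{5}$$
For $w=a$ the sum includes $s(a,b)=-2$, and $i(a)=1+|N^-(a)\cap W_0|$ because $b\to a$. With the same computation for $b$,
$$|N^-(a)\cap W_0|=\sum_{u\in W_0}s(u,a),\qquad|N^-(b)\cap W_0|=\sum_{u\in W_0}s(u,b).\tag{6}$$
By (4), the sum of these two numbers is at most $2$. We distinguish two cases; the sets $N(a)\setminus\{b\}$ and $N(b)\setminus\{a\}$ both have size $2$.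

### 5.1. The case $N(a)\setminus\{b\}\ne N(b)\setminus\{a\}$

**Step B6: the in-neighbors of $a$ and $b$.** We show that each of $a,b$ receives exactly one arc from $W_0$. Let $a_2\in N(a)\setminus(N(b)\cup\{b\})$; such a vertex exists. By Step B2, $a_2\not\to a$, so by Step B3 some vertex dominates both $a$ and $a_2$. It is not $b$, so it lies in $W_0$. Symmetrically, for each $b_2\in N(b)\setminus(N(a)\cup\{a\})$, and such $b_2$ exist, some vertex of $W_0$ dominates $b$ and $b_2$. So both numbers in (6) are at least $1$. They are therefore both exactly $1$, and (4) is used up. Thus
$$N^-(a)=\{b,z\},\qquad N^-(b)=\{a,y\},\qquad z,y\in W_0,$$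
and all pairs inside $W_0$ have $s=0$. Moreover $z$ dominates every such $a_2$, and $y$ dominates every such $b_2$. By Step B1, $z\ne y$.

**Step B7: $\{y,z\}$ is a digon.** This will force more domination than is available. By Step B2, $a\not\to z$. By Step B3 for the arc $z\to a$, some vertex of $N^-(a)=\{b,z\}$ dominates $z$; so $b\to z$. Hence $z\in N(b)\setminus(N(a)\cup\{a\})$ is one of the possible $b_2$, and $y\to z$. Symmetrically, $a\to y$, $b\not\to y$ and $z\to y$. By Step B4, $c(y,z)\ge2$.

**Step B8: the contradiction.** We compute $i(y)$ from (5). We have $a\to y$ and $y\not\to a$, so $\sigma(a,y)=1$. Of the vertices $b,z$ of $N^-(a)$, only $z$ dominates $y$, so $c(a,y)=1$ and $s(a,y)=0$. Next, $y\to b$ and $b\not\to y$, so $\sigma(b,y)=1$. Of the vertices $a,y$ of $N^-(b)$, only $a$ dominates $y$, so $c(b,y)=1$ and $s(b,y)=0$. Pairs inside $W_0$ have $s=0$, so (5) gives $i(y)=3$. Thus $N^-(y)=\{a,z,q\}$ for some $q$. Since $a\not\to z$ and $z\not\to z$, at most $q$ dominates both $y$ and $z$. So $c(y,z)\le1$, a contradiction.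

### 5.2. The case $N(a)\setminus\{b\}=N(b)\setminus\{a\}=\{x,y\}$

By Step B2, $x$ and $y$ dominate neither $a$ nor $b$.

**Step B9: the two units sit at one of $a,b$, say $a$.** If no arc goes from $W_0$ to $\{a,b\}$, then all out-degrees in $D[W_0]$ are $3$. So the smaller instance $(D[W_0];x,y)$ splits into $U'\ni x$, $W'\ni y$. Then $U'\cup\{a\}$ and $W'\cup\{b\}$ split $D$, since $a\to x$ and $b\to y$, a contradiction. So by symmetry we may assume that $Z=N^-(a)\cap W_0\ne\emptyset$. Note $x,y\notin Z$.

Let $u\in Z$. By Step B2, $a\not\to u$. By Step B3 some vertex of $N^-(a)=\{b\}\cup Z$ dominates $u$. It is not $b$, since $N(b)=\{a,x,y\}$. So every vertex of $Z$ has an in-neighbor in $Z$, and $|Z|\ge2$. By (4) and (6), $|Z|=2$ and $N^-(b)\cap W_0=\emptyset$. Hence $Z=\{z,z'\}$ is a digon,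
$$N^-(a)=\{b,z,z'\},\qquad N^-(b)=\{a\},\tag{7}$$
and $s(p,q)=0$ for every pair $\{p,q\}$ not containing $a$, since the pairs $\{u,a\}$ with $u\in W_0$ already have total $2$.

**Step B10: in-degrees.** These turn the vanishing of $s$ into exact in-neighborhoods. Let $l\in W_0\setminus Z$. By (7), $c(a,l)$ is $|Z\cap N^-(l)|$, plus $1$ if $b\to l$. Since $l\not\to a$, $\sigma(a,l)$ is $1$ if $a\to l$ and $0$ otherwise. In the present case $a\to l$ if and only if $b\to l$. So $s(a,l)=|Z\cap N^-(l)|$. All other pairs at $l$ have $s=0$, and (5) gives $i(l)=3+|Z\cap N^-(l)|$, i.e.
$$|N^-(l)\setminus Z|=3\qquad(l\in W_0\setminus Z).\tag{8}$$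
For $z$: of the vertices $b,z,z'$ only $z'$ dominates $z$, so $c(a,z)=1$. Also $\sigma(a,z)=1$, as $a\not\to z$. So $s(a,z)=0$, and the same holds for $z'$. By (5),
$$i(z)=i(z')=3.\tag{9}$$

**Step B11: layers.** We now peel off digons one after another, starting from $\{a,b\}$, and show that this never ends. For $i\ge1$ let $H(i)$ be the statement: there are pairwise disjoint $2$-sets $L_0=\{a,b\},L_1,\dots,L_i$ with $L_1,\dots,L_i\subseteq W_0\setminus Z$, such that for $j<i$ the out-neighborhood of each vertex of $L_j$ consists of the other vertex of $L_j$ and both vertices of $L_{j+1}$, and $L_i$ is a digon.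

$H(1)$ holds with $L_1=\{x,y\}$: both $a$ and $b$ dominate $x$ and $y$, so $c(x,y)\ge2$, and $s(x,y)=0$ forces $\sigma(x,y)=2$.

Assume $H(i)$. Write $L_i=\{x_i,y_i\}$, $L=L_0\cup\dots\cup L_i$ and $M=V\setminus(L\cup Z)$. For $l\in L_j$ with $1\le j\le i$, the three vertices of $L_{j-1}\cup(L_j\setminus\{l\})$ dominate $l$ and are not in $Z$, so by (8)
$$N^-(l)\setminus Z=L_{j-1}\cup(L_j\setminus\{l\}).\tag{10}$$
By (7) and (10), every in-neighbor of a vertex of $L$ lies in $L\cup Z$, so no vertex of $M$ has an out-neighbor in $L$. Moreover the only out-neighbor of $x_i$ in $L$ is $y_i$: by (7) and $i\ge1$, $x_i$ does not dominate $a$ or $b$, and by (10) it dominates $l\in L_j$ with $1\le j\le i$ only if $j=i$ and $l=y_i$. Likewise for $y_i$. So $N(x_i)\setminus\{y_i\}$ and $N(y_i)\setminus\{x_i\}$ are $2$-subsets of $M\cup Z$.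

**Step B12: $N(x_i)\setminus\{y_i\}=N(y_i)\setminus\{x_i\}$.** This shows that the last layer has a common set of forward neighbors. Suppose not. By symmetry let $p\in N(x_i)\setminus\{y_i\}$ with $p\notin N(y_i)$. Since $x_i$ dominates $y_i$ and $p$, we have $c(y_i,p)\ge1$, and $s(y_i,p)=0$ gives $\sigma(y_i,p)\ge1$. As $y_i\not\to p$, we get $p\to y_i$. By (10), and since $p\in M\cup Z$, we have $p\in Z$, say $p=z$; the vertices $z,z'$ play symmetric roles so far. Write $L_j=\{l_j,l_j'\}$ for $1\le j<i$ and put
$$U=\{a,l_1,\dots,l_{i-1},x_i,z\},\qquad W=\{b,l_1',\dots,l_{i-1}',y_i\}\cup M.$$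
$U$ is stable, since $a\to l_1\to\dots\to l_{i-1}\to x_i\to z\to a$. $W$ is stable for the following reasons.

- $b\to l_1'\to\dots\to l_{i-1}'\to y_i$.
- $y_i$ has two out-neighbors in $(M\cup Z)\setminus\{z\}=M\cup\{z'\}$, so at least one in $M$.
- Each $m\in M$ has three out-neighbors in $M\cup Z$, so at least one in $M$.

The sets are disjoint, so $D$ splits, a contradiction.

**Step B13: the next layer.** By Step B12, $N(x_i)=\{y_i,p,q\}$ and $N(y_i)=\{x_i,p,q\}$ with $p,q\in M\cup Z$. Since $c(p,q)\ge2$ and $s(p,q)=0$, $\{p,q\}$ is a digon. We show that $p,q\notin Z$, which gives $H(i+1)$ with $L_{i+1}=\{p,q\}\subseteq M$.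

Suppose, by symmetry, that $p=z$. Then $N^-(z)\supseteq\{x_i,y_i,q,z'\}$. By (9) this set has at most three elements, and $q\ne x_i,y_i$, so $q=z'$. Thus $\{p,q\}=Z$, and (9) gives
$$N^-(z)=\{x_i,y_i,z'\},\qquad N^-(z')=\{x_i,y_i,z\}.$$
So vertices of $M$ send no arcs to $Z$, nor to $L$, i.e. $N(m)\subseteq M$ for all $m\in M$. Write $N(z')=\{a,z,g'\}$. By (7), $g'\ne b$, so $g'\in L_1\cup\dots\cup L_i\cup M$. Write $L_j=\{l_j,l_j'\}$ for $1\le j\le i$, with the names chosen so that $l_j'=g'$ if $g'\in L_j$. Put
$$U=\{a,l_1,\dots,l_i,z\},\qquad W=\{b,l_1',\dots,l_i',z'\}\cup M.$$
$U$ is stable, since $a\to l_1\to\dots\to l_i\to z\to a$. $W$ is stable, since $b\to l_1'\to\dots\to l_i'\to z'\to g'\in W$, and every vertex of $M$ has all its out-neighbors in $M$. The sets are disjoint, so $D$ splits, a contradiction.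

Hence $H(i)$ implies $H(i+1)$ for all $i\ge1$. But $H(i)$ requires $2(i+1)$ distinct vertices, which is impossible for large $i$ in a finite digraph. $\square$

**Proof of Theorem 1.** Theorem B provides the two pieces and Lemma 1 extends them. Let $G$ have minimum out-degree at least $3$ and let $a\ne b$. By Theorem B there are disjoint stable sets $U\ni a$ and $W\ni b$. As $G$ has no sinks, every vertex of $U$ has an out-neighbor in $U$, and every vertex of $W$ has one in $W$. By Lemma 1 there is a friendly partition into two parts, one containing $U\ni a$ and the other $W\ni b$. $\square$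

With Theorem 1 proved, the derivation in Section 2 completes the proof of Theorem 2. Since every part of a friendly partition contains a directed cycle, Theorem 1 also contains Thomassen's theorem on two disjoint cycles, which was not used in the proof.
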